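\title{A refinement of Lech's inequality for monomial ideals}

\begin{abstract}
Let $I$ be an $\mathfrak m$-primary monomial ideal of $R=K[[x_0,\dots,x_d]]$. We bound the Hilbert--Samuel multiplicity of $I$ by an alternating sum of the lengths of $R/(I+(x_{i_1},\dots,x_{i_k}))$, $1\le i_1<\dots<i_k\le d$, with coefficients given by Stirling numbers of the second kind. This proves, for all $d\ge1$, a conjecture from a paper of Ma and Smirnov. The multiplicity is the integral of a convex function on an orthant, and the bound is the trapezoid rule for a triangulation of type $A_d$, averaged over the orderings of $x_1,\dots,x_d$. We also determine the ideals for which equality holds and show that the coefficients are optimal.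
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $K$ be a field, let $d\ge1$, and let $(R,\mathfrak m)=K[[x_0,\dots,x_d]]$. An ideal $I$ is \emph{$\mathfrak m$-primary} if it is proper and contains a power of $\mathfrak m$. Two numbers measure the size of such an ideal: the length $\ell(R/I)=\dim_K R/I$, and the Hilbert--Samuel multiplicity
\[
\mathrm e(I)=\lim_{t\to\infty}\frac{(d+1)!}{t^{d+1}}\,\ell(R/I^t),
\]
which records the growth of the lengths along the powers of $I$. Lech's inequality compares them: in a Noetherian local ring of dimension $D$ one has $\mathrm e(I)\le D!\,\mathrm e(\mathfrak m)\,\ell(R/I)$. In our ring it reads $\mathrm e(I)\le(d+1)!\,\ell(R/I)$.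

How much is lost? Take $I=\mathfrak m^n$. A power series ring in $j$ variables has $\binom{n+j-1}{j}$ monomials of degree less than $n$. Hence $\ell(R/\mathfrak m^{nt})=\binom{nt+d}{d+1}$, so that $\mathrm e(\mathfrak m^n)=n^{d+1}$, while
\[
(d+1)!\,\ell(R/\mathfrak m^n)=n(n+1)\cdots(n+d).
\]
The ratio of the two sides tends to $1$, so the constant $(d+1)!$ cannot be lowered, but the difference has order $n^d$. This is the order of the length of a hyperplane section $R/(\mathfrak m^n+(x_i))$, which suggests correcting Lech's bound by lengths of coordinate sections. Write $\mathbb N=\{0,1,2,\dots\}$ and $[d]=\{1,\dots,d\}$, and for $S\subseteq[d]$ put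
\[
\ell_S=\ell_S(I)=\ell\bigl(R/(I+(x_i:i\in S))\bigr),
\]
so that $\ell_\emptyset=\ell(R/I)$; the variable $x_0$ is never set to zero. For $a=(a_0,\dots,a_d)\in\mathbb R^{d+1}$ let
\[
F_a(I)=\sum_{k=0}^d(-1)^ka_k\sum_{S\subseteq[d],\,|S|=k}\ell_S(I).
\]
The most optimistic guess is a bound $\mathrm e(I)\le F_a(I)$ that is exact on all powers of $\mathfrak m$. Such coefficients exist. The Stirling numbers of the second kind are defined by
\[
x^r=\sum_{j=1}^r\genfrac{\{}{\}}{0pt}{}{r}{j}(x)_j,\qquad (x)_j=x(x-1)\cdots(x-j+1).
\]
Put $r=d+1$ and $x=-n$. Since $(-n)_j=(-1)^jj!\binom{n+j-1}{j}$, the substitution $j=d+1-k$ gives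
\[
n^{d+1}=\sum_{k=0}^d(-1)^k(d+1-k)!\genfrac{\{}{\}}{0pt}{}{d+1}{d+1-k}\binom{n+d-k}{d+1-k}.
\]
For $|S|=k$ we have $\ell_S(\mathfrak m^n)=\binom{n+d-k}{d+1-k}$, because $d+1-k$ variables remain, and there are $\binom dk$ such sets $S$. Therefore
\begin{equation}\label{eq:powers}
\mathrm e(\mathfrak m^n)=F_b(\mathfrak m^n)\quad(n\ge1),\qquad\text{where}\qquad b_k=\frac{(d+1-k)!}{\binom dk}\genfrac{\{}{\}}{0pt}{}{d+1}{d+1-k}.
\end{equation}
The problem, which comes from the paper of Ma and Smirnov \cite{MS}, is the conjecture that $\mathrm e(I)\le F_b(I)$ for every $\mathfrak m$-primary monomial ideal $I$, that is, for every $\mathfrak m$-primary ideal generated by monomials. The case $d=2$ is known. For $d=3$ one has $b=(24,12,\frac{14}3,1)$. We prove the conjecture for all $d$.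

\begin{theorem}\label{thm:B}
Let $d\ge1$ and let $I\subseteq K[[x_0,\dots,x_d]]$ be an $\mathfrak m$-primary monomial ideal. Then
\begin{align*}
\mathrm e(I)\le F_b(I)&=\sum_{k=0}^d(-1)^k\frac{(d+1-k)!}{\binom dk}\genfrac{\{}{\}}{0pt}{}{d+1}{d+1-k}\sum_{|S|=k}\ell_S\\
&=\sum_{k=0}^d(-1)^{d-k}\frac{(k+1)!}{\binom dk}\genfrac{\{}{\}}{0pt}{}{d+1}{k+1}\sum_{|S|=d-k}\ell_S,
\end{align*}
where $S$ runs over subsets of $[d]$.
\end{theorem}

The second sum is the first with $k$ replaced by $d-k$. Theorem~\ref{thm:B} is the average of a family of inequalities, one for each ordering of $x_1,\dots,x_d$. For $S\subseteq[d]$ let $N(S)$ be the number of bijections $\sigma\colon\{0,\dots,d\}\to\{0,\dots,d\}$ with $\sigma(i-1)<\sigma(i)$ for all $i\in S$. To evaluate it, join $i-1$ and $i$ by an edge for each $i\in S$, and call the connected components of this graph on $\{0,\dots,d\}$ the \emph{blocks} of $S$. They are $d+1-|S|$ intervals, and the condition on $\sigma$ says that $\sigma$ increases on each block. Such a $\sigma$ is determined by the sets $\sigma(B)$, so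
\begin{equation}\label{eq:N}
N(S)=\frac{(d+1)!}{\prod_B|B|!},
\end{equation}
the product running over the blocks $B$ of $S$.

\begin{theorem}\label{thm:A}
Let $I$ be as in Theorem~\ref{thm:B}. Then
\[
\mathrm e(I)\le\sum_{S\subseteq[d]}(-1)^{|S|}N(S)\,\ell_S .
\]
The same holds after any permutation of $x_1,\dots,x_d$: for every permutation $\rho$ of $[d]$,
\[
\mathrm e(I)\le A_\rho(I):=\sum_{S\subseteq[d]}(-1)^{|S|}N(S)\,\ell_{\rho(S)} .
\]
\end{theorem}

We shall see that $F_b(I)$ is the mean of the numbers $A_\rho(I)$, so the smallest of them is at most $F_b(I)$. For $d=3$ Theorem~\ref{thm:A} reads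
\[
\mathrm e(I)\le24\ell_\emptyset-12\sum_{i=1}^3\ell_{\{i\}}+4\ell_{\{1,2\}}+4\ell_{\{2,3\}}+6\ell_{\{1,3\}}-\ell_{\{1,2,3\}},
\]
and $\frac{14}3$ is the mean of $4,4,6$. Example~\ref{ex:finer} shows that this bound can be strictly smaller than $F_b(I)$.

The powers of $\mathfrak m$ are not the only extremal ideals. Call $\varphi\colon\mathbb N\to\mathbb N$ \emph{convex} if $\varphi(n)+\varphi(n+2)\ge2\varphi(n+1)$ for all $n$.

\begin{theorem}\label{thm:C}
Let $I$ be as in Theorem~\ref{thm:B}. The following are equivalent:
\begin{enumerate}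
\item[(i)] $\mathrm e(I)=F_b(I)$;
\item[(ii)] $\mathrm e(I)=A_\rho(I)$ for some permutation $\rho$ of $[d]$;
\item[(iii)] $\mathrm e(I)=A_\rho(I)$ for every permutation $\rho$ of $[d]$;
\item[(iv)] $I=\sum_{n\ge0}x_0^{\varphi(n)}(x_1,\dots,x_d)^n$ for some convex function $\varphi\colon\mathbb N\to\mathbb N$ that is eventually $0$.
\end{enumerate}
\end{theorem}

Finally, no other inequality of the shape $\mathrm e\le F_a$ improves on Theorem~\ref{thm:B}, even if one tests only powers of $\mathfrak m$.

\begin{theorem}\label{thm:D}
Let $a\in\mathbb R^{d+1}$. If $\mathrm e(I)\le F_a(I)\le F_b(I)$ for all $I=\mathfrak m^n$, $n\ge1$, then $a=b$.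
\end{theorem}

\begin{proof}
By \eqref{eq:powers} the hypothesis forces $F_a(\mathfrak m^n)=F_b(\mathfrak m^n)$, that is,
\[
\sum_{k=0}^d(-1)^k(a_k-b_k)\binom dk\binom{n+d-k}{d+1-k}=0\qquad\text{for all }n\ge1 .
\]
The left side is a polynomial in $n$ with infinitely many zeros, so it is the zero polynomial. The polynomials $\binom{n+d-k}{d+1-k}$ have the distinct degrees $d+1-k$, hence are linearly independent, and $a_k=b_k$ for all $k$.
\end{proof}

The other proofs use neither Lech's inequality nor the case $d=2$. Section~\ref{sec:convex} turns $\mathrm e(I)$ into an integral of a convex function and the $\ell_S$ into sums over lattice points. Section~\ref{sec:small} compares integral and sums for small $d$ and finds out which triangulation is needed; Section~\ref{sec:tri} constructs it. Sections~\ref{sec:ineq} and~\ref{sec:eq} prove the inequalities and Theorem~\ref{thm:C}.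

\section{Lengths as sums, multiplicity as an integral}\label{sec:convex}

Let $J$ be an ideal generated by finitely many monomials. A power series lies in $J$ if and only if each of its monomials is divisible by one of the generators: every monomial of a multiple of a generator is so divisible, and conversely one groups the monomials of the series by a generator that divides them. Let $E(J)\subseteq\mathbb N^{d+1}$ be the set of exponents of the monomials in $J$. If $J$ is $\mathfrak m$-primary, the monomials outside $J$ are a $K$-basis of $R/J$, so $\ell(R/J)=\#(\mathbb N^{d+1}\setminus E(J))$. This is where we use that $I$ is monomial, and the field plays no further role.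

Fix $I$, a finite set $\Gamma$ of exponents of monomial generators of $I$, and an integer $a\ge1$ with $x_i^a\in I$ for $0\le i\le d$. Then $E(I)=\Gamma+\mathbb N^{d+1}$, and
\[
P=\operatorname{conv}E(I)=\operatorname{conv}\Gamma+\mathbb R^{d+1}_{\ge0}
\]
is convex, and closed as the sum of a compact and a closed set. Since $x_0$ is never set to zero, we treat its exponent as a height over the remaining coordinates. Write $(y,u)\in\mathbb N\times\mathbb N^d$ for the exponent of $x_0^yx_1^{u_1}\cdots x_d^{u_d}$, put $|u|=u_1+\dots+u_d$, and define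
\begin{align*}
h(u)&=\min\{y\in\mathbb N:(y,u)\in E(I)\} &&(u\in\mathbb N^d),\\
g(u)&=\min\{y\ge0:(y,u)\in P\} &&(u\in\mathbb R^d_{\ge0}).
\end{align*}
Both are finite because $x_0^a\in I$. We shall use three properties.
\begin{itemize}
\item[(a)] $P=\{(y,u):u\in\mathbb R^d_{\ge0},\ y\ge g(u)\}$, because $P$ is stable under increasing $y$; and $g\ge0$ is convex, because this set is convex.
\item[(b)] $g(u)=0$ as soon as some $u_i\ge a$, and likewise for $h$, because $x_i^a\in I$. So both functions have bounded support.
\item[(c)] $g\le h$ on $\mathbb N^d$, because $(h(u),u)\in E(I)\subseteq P$.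
\end{itemize}
The monomial with exponent $(y,u)$ lies outside $I+(x_i:i\in S)$ exactly when $u_i=0$ for all $i\in S$ and $y<h(u)$. Hence
\begin{equation}\label{eq:length}
\ell_S=\sum_{u\in\mathbb N^d,\ u_i=0\ \forall i\in S}h(u).
\end{equation}
The next formula is a well-known fact due to Teissier; we include a proof.

\begin{proposition}\label{prop:vol}
$\displaystyle \mathrm e(I)=(d+1)!\operatorname{vol}(\mathbb R^{d+1}_{\ge0}\setminus P)=(d+1)!\int_{\mathbb R^d_{\ge0}}g(u)\,du.$
\end{proposition}

\begin{proof}
The second equality follows from (a) by integrating over $y$ first. Let $Q=\mathbb R^{d+1}_{\ge0}\setminus P\subseteq[0,a)^{d+1}$ and $c_t=\#(\mathbb N^{d+1}\cap tQ)=\#(\mathbb N^{d+1}\setminus tP)$ for integers $t\ge1$. We compare $c_t$ first with lengths, then with volumes.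

The ideal $I^t$ is generated by monomials with exponents $\gamma_1+\dots+\gamma_t$, $\gamma_i\in\Gamma$, so $E(I^t)\subseteq tP$ and $\ell(R/I^t)\ge c_t$. Conversely let $t>|\Gamma|$ and $v\in tP\cap\mathbb N^{d+1}$. Then $v\ge\sum_\gamma\lambda_\gamma\gamma$ coordinatewise, with $\lambda_\gamma\ge0$ and $\sum_\gamma\lambda_\gamma=t$. Rounding down, $v\ge\sum_\gamma\lfloor\lambda_\gamma\rfloor\gamma$ and $\sum_\gamma\lfloor\lambda_\gamma\rfloor\ge t-|\Gamma|$, so $v\in E(I^{t-|\Gamma|})$. Thus
\[
\ell(R/I^{t-|\Gamma|})\le c_t\le\ell(R/I^t),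
\]
and $(d+1)!\,c_t/t^{d+1}\to\mathrm e(I)$.

Since $P+\mathbb R^{d+1}_{\ge0}\subseteq P$, the set $tQ$ is closed downward: if $0\le w'\le w\in tQ$ then $w'\in tQ$. So $w\in tQ$ implies $\lfloor w\rfloor\in tQ$, the cubes $v+[0,1)^{d+1}$ with $v\in\mathbb N^{d+1}\cap tQ$ cover $tQ$, and $c_t\ge t^{d+1}\operatorname{vol}Q$. On the other hand, for those $v\in\mathbb N^{d+1}\cap tQ$ with all coordinates positive, the disjoint cubes $v-[0,1)^{d+1}$ lie in $tQ$, and at most $(d+1)(at)^d$ points $v$ have a zero coordinate. So $c_t\le t^{d+1}\operatorname{vol}Q+(d+1)(at)^d$, and $c_t/t^{d+1}\to\operatorname{vol}Q$.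
\end{proof}

For example, $I=\mathfrak m^n$ has $P=\{y+|u|\ge n\}\cap\mathbb R^{d+1}_{\ge0}$ and $g(u)=\max(n-|u|,0)$.

\section{The trapezoid rule for $d\le3$}\label{sec:small}

We must bound the integral of a convex function by a weighted sum of its values at lattice points. The tool is the trapezoid rule on a simplex.

\begin{lemma}\label{lem:trap}
Let $\Delta\subseteq\mathbb R^d$ be a simplex with vertices $p_0,\dots,p_d$ and volume $1/d!$, and let $f$ be convex on $\Delta$. Then
\[
(d+1)!\int_\Delta f\le f(p_0)+\dots+f(p_d),
\]
with equality if and only if $f$ is affine on $\Delta$.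
\end{lemma}

\begin{proof}
Let $\lambda_0,\dots,\lambda_d$ be the barycentric coordinates on $\Delta$ and let $L=\sum_m f(p_m)\lambda_m$, the affine function that agrees with $f$ at the vertices. Convexity gives $f\le L$. The affine maps that permute the vertices preserve volume and permute the $\lambda_m$, and $\sum_m\lambda_m=1$, so $\int_\Delta\lambda_m=\frac1{d+1}\cdot\frac1{d!}$. Hence $(d+1)!\int_\Delta L=\sum_mf(p_m)$. This proves the inequality, and the equality when $f$ is affine, since then $f=L$.

If equality holds, $L-f\ge0$ has integral $0$, so it vanishes at some interior point $q$. For $p\in\Delta$ write $q=\lambda p+(1-\lambda)p'$ with $p'\in\Delta$ and $0<\lambda<1$. As $L-f$ is concave and nonnegative, $0=(L-f)(q)\ge\lambda(L-f)(p)\ge0$. So $f=L$.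
\end{proof}

Suppose the orthant $\mathbb R^d_{\ge0}$ is cut into simplices of volume $1/d!$ with vertices in $\mathbb N^d$. Summing Lemma~\ref{lem:trap} bounds $\mathrm e(I)$ by $\sum_uw(u)g(u)\le\sum_uw(u)h(u)$, where $w(u)$ is the number of simplices with vertex $u$.

\medskip\noindent\emph{The case $d=1$.} The simplices are the intervals $[n,n+1]$, so $w(0)=1$ and $w(n)=2$ for $n\ge1$. By \eqref{eq:length},
\[
\mathrm e(I)\le h(0)+2\sum_{n\ge1}h(n)=2\ell_\emptyset-\ell_{\{1\}},
\]
which is Theorem~\ref{thm:B}, as $b=(2,1)$. For $I=(x_0^3,x_0x_1,x_1^2)$ the values of $h$ are $3,1,0,\dots$, the function $g$ interpolates them linearly, and both sides equal $5$. For $I=(x_0,x_1^2)$ the values of $h$ are $1,1,0,\dots$, while $g(u)=1-u/2$ on $[0,2]$; here $\mathrm e(I)=2$ and the bound is $3$.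

\medskip\noindent\emph{The case $d=2$.} Now there is a choice. Cut each unit square of the quadrant along the antidiagonal, as in Figure~\ref{fig:tri}, left. An interior lattice point lies in $6$ triangles, a nonzero lattice point of an axis in $3$, and the origin in $1$. The expression $6\ell_\emptyset-3\ell_{\{1\}}-3\ell_{\{2\}}+c\,\ell_{\{1,2\}}$ gives $h(u)$ the weights $6$, $6-3$ and $6-3-3+c$ in these three cases, so
\[
\mathrm e(I)\le6\ell_\emptyset-3\ell_{\{1\}}-3\ell_{\{2\}}+\ell_{\{1,2\}},
\]
which is Theorem~\ref{thm:B}, as $b=(6,3,1)$. Cutting along the other diagonal puts the origin in $2$ triangles and yields only $c=2$; for $I=\mathfrak m$ this gives the bound $2$, while $\mathrm e(\mathfrak m)=1$. The reason is that $\max(n-|u|,0)$ bends along $|u|=n$. By Lemma~\ref{lem:trap}, the method is exact on all $\mathfrak m^n$ only if no simplex crosses a hyperplane $|u|=n$.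

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95,every node/.style={font=\small}]
\draw[gray] (0,0) grid (3,3);
\foreach \x in {0,1,2} \foreach \y in {0,1,2} \draw[gray] (\x,\y+1)--(\x+1,\y);
\draw[thick] (0,3.3) node[above]{$u_2$}--(0,0)--(3.3,0) node[right]{$u_1$};
\foreach \x/\y/\z in {0/0/1,1/0/3,2/0/3,0/1/3,0/2/3,1/1/6,2/1/6,1/2/6,2/2/6}
  \node[circle,fill=white,inner sep=1pt] at (\x,\y) {$\z$};
\begin{scope}[xshift=6cm]
\foreach \x in {1,2,3} \draw[gray] (0,\x)--(\x,\x);
\foreach \x in {1,2} \draw[gray] (\x,\x)--(\x,3) (0,\x)--(3-\x,3);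
\draw[thick] (0,3.3) node[above]{$s_1=0$}--(0,0)--(3.3,3.3) node[above]{$s_1=s_2$};
\foreach \x/\y/\z in {0/0/1,0/1/3,0/2/3,1/1/3,2/2/3,1/2/6}
  \node[circle,fill=white,inner sep=1pt] at (\x,\y) {$\z$};
\end{scope}
\end{tikzpicture}
\caption{Left: the quadrant $u_1,u_2\ge0$ cut by the lines on which $u_1$, $u_2$ or $u_1+u_2$ is an integer. Right: its image under $(s_1,s_2)=(u_1,u_1+u_2)$, the cone $0\le s_1\le s_2$ cut by the lines on which $s_1$, $s_2$ or $s_2-s_1$ is an integer. A lattice point is labeled by the number of triangles that contain it.}\label{fig:tri}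
\end{figure}

\medskip\noindent\emph{The case $d=3$.} Let $e_i$ be the standard basis vectors. The planes $|u|=1$ and $|u|=2$ cut the unit cube into two tetrahedra and an octahedron with vertices $e_i$ and $e_i+e_j$. Its six vertices form three opposite pairs, joined by three diagonals that meet at $(\frac12,\frac12,\frac12)$. Any four vertices contain an opposite pair, so every tetrahedron of a triangulation without new vertices has a diagonal as an edge, and only one of the three crossing diagonals can be an edge. So one index must be preferred. The planes $u_1+u_2=1$ and $u_2+u_3=1$ cut the octahedron into four tetrahedra around the diagonal from $e_2$ to $e_1+e_3$. This is why Theorem~\ref{thm:A} is not symmetric, and why Theorem~\ref{thm:B} needs an average. In general we shall cut along all hyperplanes on which a sum $u_{j+1}+\dots+u_i$ of consecutive coordinates is an integer.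

\section{The triangulation of type $A_d$}\label{sec:tri}

Sums of consecutive coordinates are differences of partial sums, so we use the coordinates
\[
s_i=u_1+\dots+u_i\quad(1\le i\le d),\qquad s_0=0 .
\]
The map $u\mapsto s$ is linear of determinant $1$, it maps $\mathbb Z^d$ onto $\mathbb Z^d$, and it carries $\mathbb R^d_{\ge0}$ onto the cone $C=\{0\le s_1\le\dots\le s_d\}$. Let $\mathcal H$ be the union of the hyperplanes
\[
s_i-s_j=c,\qquad 0\le j<i\le d,\quad c\in\mathbb Z .
\]
They cut out the type-$A_d$ (Freudenthal--Kuhn) triangulation of $\mathbb R^d$. Let $\varepsilon_1,\dots,\varepsilon_d$ be the standard basis in the coordinates $s$. For $v\in\mathbb Z^d$ and a permutation $\pi$ of $[d]$ let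
\[
\Delta(v,\pi)=\{v+t:1\ge t_{\pi(1)}\ge\dots\ge t_{\pi(d)}\ge0\}.
\]
Put $v_m=v+\varepsilon_{\pi(1)}+\dots+\varepsilon_{\pi(m)}$ for $0\le m\le d$. With $t_{\pi(0)}=1$ and $t_{\pi(d+1)}=0$, summation by parts gives
\begin{equation}\label{eq:bary}
v+t=\sum_{m=0}^d\bigl(t_{\pi(m)}-t_{\pi(m+1)}\bigr)v_m ,
\end{equation}
so $\Delta(v,\pi)$ is the simplex with vertices $v_0,\dots,v_d$, and \eqref{eq:bary} displays the barycentric coordinates. Its volume is $1/d!$, because the $d!$ simplices with a given $v$ are congruent under permutations of coordinates and fill the cube $v+[0,1]^d$ without overlap. Its only lattice points are its vertices: a weakly decreasing sequence of zeros and ones gives $v+t=v_m$ for some $m$. From now on, \emph{simplex} means one of the $\Delta(v,\pi)$, and \emph{open simplex} its interior.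

\begin{lemma}\label{lem:tri}
The open simplices are pairwise disjoint and their union is $\mathbb R^d\setminus\mathcal H$; so a connected set that misses $\mathcal H$ lies in exactly one open simplex. Every open simplex either misses $C$ or has its closure in $C$, and $C$ is the union of the simplices that it contains.
\end{lemma}

\begin{proof}
A point $s$ misses $\mathcal H$ if and only if the fractional parts of $s_1,\dots,s_d$ are nonzero and pairwise distinct. This holds if and only if $s=v+t$ with $v\in\mathbb Z^d$ and $1>t_{\pi(1)}>\dots>t_{\pi(d)}>0$ for some $\pi$, and then $v=\lfloor s\rfloor$ and $\pi$ are unique. This is the first claim. On an open simplex each function $s_i-s_{i-1}$ has no zero, hence a constant sign. If all signs are positive, the closure lies in $C$; otherwise the open simplex misses $C$. Finally, a point $q\in C$ is a limit of points of $C\setminus\mathcal H$. These lie in finitely many simplices, all contained in $C$, so one of these closed sets contains a subsequence and hence $q$.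
\end{proof}

It remains to find the weight of a lattice point. The advantage of the coordinates $s$ is that the arrangement looks the same near every lattice point, and that $C$ imposes one order relation for each vanishing coordinate of $u$. For $u\in\mathbb N^d$ let $Z(u)=\{i\in[d]:u_i=0\}$.

\begin{lemma}\label{lem:count}
Let $p\in C\cap\mathbb Z^d$ correspond to $u\in\mathbb N^d$. The number of simplices contained in $C$ that have $p$ as a vertex is $N(Z(u))$.
\end{lemma}

\begin{proof}
Let $U=\{p+\tau:|\tau_i|<\frac12\text{ for }i\in[d]\}$ and $\tau_0=0$, $p_0=0$. For $s=p+\tau\in U$ we have $s_i-s_j\in\mathbb Z$ if and only if $\tau_i-\tau_j\in\mathbb Z$, that is, $\tau_i=\tau_j$, since $|\tau_i-\tau_j|<1$. So $U\setminus\mathcal H$ is the disjoint union of the \emph{sectors}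
\[
U_\sigma=\{p+\tau\in U:\tau_i<\tau_j\text{ whenever }\sigma(i)<\sigma(j)\},
\]
where $\sigma$ runs over the bijections of $\{0,\dots,d\}$. Each sector is convex. It contains $p+\tau$ with $\tau_i=\eta\,(\sigma(i)-\sigma(0))$ for all small $\eta>0$, so it is nonempty and has $p$ in its closure.

By Lemma~\ref{lem:tri}, $U_\sigma$ lies in the interior of a unique simplex $\Delta_\sigma$. This simplex contains the lattice point $p$, which is therefore a vertex. The map $\sigma\mapsto\Delta_\sigma$ is injective: if $\sigma\ne\sigma'$, they order some pair $i,j$ differently, so $U_\sigma$ and $U_{\sigma'}$ lie on opposite sides of the hyperplane $s_i-s_j=p_i-p_j$, which an open simplex does not meet. It is onto the simplices with vertex $p$: such a simplex has an interior point in $U$, this point lies in some $U_\sigma$, and then the simplex is $\Delta_\sigma$.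

By Lemma~\ref{lem:tri} again, $\Delta_\sigma\subseteq C$ if and only if $U_\sigma\subseteq C$. On $U$ we have $s_i-s_{i-1}=u_i+\tau_i-\tau_{i-1}$. If $u_i\ge1$ this is positive. If $u_i=0$ it is positive on $U_\sigma$ when $\sigma(i-1)<\sigma(i)$ and negative otherwise. So $\Delta_\sigma\subseteq C$ exactly when $\sigma(i-1)<\sigma(i)$ for all $i\in Z(u)$.
\end{proof}

For $d=2$ the values $N(\emptyset)=6$, $N(\{1\})=N(\{2\})=3$, $N(\{1,2\})=1$ are the labels in Figure~\ref{fig:tri}.

\section{Proof of the inequalities}\label{sec:ineq}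

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Renaming $x_{\rho(i)}$ as $x_i$ preserves the hypotheses and $\mathrm e(I)$, and turns $\ell_{\rho(S)}$ into $\ell_S$. So we may take $\rho$ to be the identity.

Let $G(s)=g(u)$, a convex function on $C$ with bounded support by (a) and (b). By Lemma~\ref{lem:tri}, $\int_CG$ is the sum of the integrals over the simplices $\Delta\subseteq C$, of which finitely many are nonzero. Proposition~\ref{prop:vol}, Lemmas~\ref{lem:trap} and~\ref{lem:count}, and (c) give
\begin{equation}\label{eq:chain}
\mathrm e(I)=(d+1)!\int_CG\le\sum_{\Delta\subseteq C}\ \sum_{p\text{ vertex of }\Delta}G(p)=\sum_{u\in\mathbb N^d}N(Z(u))\,g(u)\le\sum_{u\in\mathbb N^d}N(Z(u))\,h(u).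
\end{equation}
The last sum sorts the points $u$ by the exact set $Z(u)$, whereas $\ell_S$ collects the $u$ with $S\subseteq Z(u)$. To pass from one to the other we must write $N(Z)$ as a sum over the subsets of $Z$, and the function $N$ reproduces itself up to sign:
\begin{equation}\label{eq:ie}
N(Z)=\sum_{S\subseteq Z}(-1)^{|S|}N(S)\qquad(Z\subseteq[d]).
\end{equation}
Indeed, let $\operatorname{Asc}(\sigma)=\{i\in[d]:\sigma(i-1)<\sigma(i)\}$. The right side is $\sum_\sigma\sum_{S\subseteq Z\cap\operatorname{Asc}(\sigma)}(-1)^{|S|}$, and the inner sum is $1$ if $Z\cap\operatorname{Asc}(\sigma)=\emptyset$ and $0$ otherwise. So the right side counts the $\sigma$ with $\sigma(i-1)>\sigma(i)$ for all $i\in Z$, and $\sigma\mapsto d-\sigma$ matches these with the bijections counted by $N(Z)$. Now \eqref{eq:ie} and \eqref{eq:length} give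
\begin{equation}\label{eq:positive}
\sum_{u}N(Z(u))\,h(u)=\sum_{S\subseteq[d]}(-1)^{|S|}N(S)\sum_{u:\,S\subseteq Z(u)}h(u)=\sum_{S\subseteq[d]}(-1)^{|S|}N(S)\,\ell_S,
\end{equation}
all sums being finite by (b).
\end{proof}

\begin{remark}
The left side of \eqref{eq:positive} has no signs. Since $N(Z)\le(d+1)!$, while $N([d])=1$ and $h(0)\ge1$, it shows that $A_\rho(I)<(d+1)!\,\ell(R/I)$: each bound of Theorem~\ref{thm:A} is strictly smaller than Lech's.
\end{remark}

Theorem~\ref{thm:B} follows from Theorem~\ref{thm:A} and the next proposition.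

\begin{proposition}\label{prop:avg}
$\displaystyle F_b(I)=\frac1{d!}\sum_\rho A_\rho(I)$, the sum running over all permutations of $[d]$.
\end{proposition}

\begin{proof}
For $k$-subsets $S,T$ of $[d]$ there are $k!\,(d-k)!$ permutations with $\rho(T)=S$. So the coefficient of $\ell_S$ on the right is $(-1)^k\binom dk^{-1}\sum_{|T|=k}N(T)$, and we must show, with $m=d+1-k$, that
\[
\sum_{|T|=k}N(T)=m!\genfrac{\{}{\}}{0pt}{}{d+1}{m}.
\]
The blocks of $T$ arise by cutting the row $0,1,\dots,d$ between $i-1$ and $i$ for each $i\notin T$. Recording their sizes from left to right is a bijection from the $k$-subsets $T$ to the sequences $(c_1,\dots,c_m)$ of positive integers with sum $d+1$. By \eqref{eq:N}, $N(T)=\frac{(d+1)!}{c_1!\cdots c_m!}$ is the number of maps from a set of $d+1$ elements to $[m]$ with fibers of sizes $c_1,\dots,c_m$. So the left side is $\operatorname{Sur}(d+1,m)$, where $\operatorname{Sur}(r,m)$ is the number of surjections from an $r$-element set onto $[m]$.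

Sorting the maps from an $r$-element set to $[x]$ by their image gives
\[
x^r=\sum_{j=1}^r\binom xj\operatorname{Sur}(r,j)=\sum_{j=1}^r\frac{\operatorname{Sur}(r,j)}{j!}(x)_j
\]
for all integers $x\ge1$, hence as an identity of polynomials. The $(x)_j$ have distinct degrees, so comparison with the definition gives $\operatorname{Sur}(r,j)=j!\genfrac{\{}{\}}{0pt}{}{r}{j}$.
\end{proof}

\begin{example}\label{ex:finer}
Let $d=3$ and $I=(x_0,x_1^2,x_2,x_3)$. The complement of $P$ in the orthant is the simplex $y+u_1/2+u_2+u_3<1$, so $\mathrm e(I)=2$. The function $h$ is $1$ at $0$ and $e_1$ and vanishes elsewhere. By \eqref{eq:positive}, $A_\rho(I)=1+N(\{2,3\})=5$ for the identity, $1+N(\{1,2\})=5$ if $x_1$ is placed last, and $1+N(\{1,3\})=7$ if $x_1$ is placed in the middle. The mean is $F_b(I)=\frac{17}3$.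
\end{example}

\begin{remark}
Any of the $d+1$ variables may play the role of $x_0$. A $k$-subset $S\subseteq\{0,\dots,d\}$ avoids $d+1-k$ of them, and $\binom dk\frac{d+1}{d+1-k}=\binom{d+1}k$. Averaging Theorem~\ref{thm:B} over this choice gives the same inequality with $S$ running over the $k$-subsets of $\{0,\dots,d\}$, $0\le k\le d$, and $\binom dk$ replaced by $\binom{d+1}k$. So nothing is lost by leaving out $x_0$.
\end{remark}

\section{The case of equality}\label{sec:eq}

Fix the given ordering of the variables. Since $N(Z)>0$, Lemma~\ref{lem:trap} shows that \eqref{eq:chain} is a chain of equalities if and only if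
\begin{equation}\label{eq:two}
g=h\text{ on }\mathbb N^d\qquad\text{and}\qquad G\text{ is affine on every simplex }\Delta\subseteq C .
\end{equation}
The ideal $(x_0,x_1^2)$ of Section~\ref{sec:small} violates only the first condition. For $d=2$ the ideal $I=(x_0^2,x_0x_1,x_1^2,x_2)$ violates only the second: here $g(u)=\max(2-u_1-2u_2,0)$ agrees with $h$ on $\mathbb N^2$, but $g(1,\frac12)=0$ is not the mean of $g(1,0)=1$ and $g(1,1)=0$. Accordingly $\mathrm e(I)=4$, while the bound is $1\cdot h(0,0)+3\cdot h(1,0)=5$.

We first describe the ideals in (iv). Let $\varphi\colon\mathbb N\to\mathbb N$ be nonincreasing and eventually $0$. The monomial with exponent $(y,u)$ lies in $\sum_nx_0^{\varphi(n)}(x_1,\dots,x_d)^n$ if and only if $y\ge\varphi(n)$ for some $n\le|u|$, that is, $y\ge\varphi(|u|)$. A monomial ideal is determined by its function $h$, so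
\begin{equation}\label{eq:phi}
I=\sum_{n\ge0}x_0^{\varphi(n)}(x_1,\dots,x_d)^n\iff h(u)=\varphi(|u|)\text{ for all }u\in\mathbb N^d .
\end{equation}
This applies to the functions in (iv): if $\varphi$ is convex and eventually $0$, its differences $\varphi(n+1)-\varphi(n)$ are nondecreasing and eventually $0$, hence all $\le0$. The choice $\varphi(j)=\max(n-j,0)$ gives $\mathfrak m^n$.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
By Proposition~\ref{prop:avg}, $F_b(I)-\mathrm e(I)$ is the mean of the numbers $A_\rho(I)-\mathrm e(I)$, which are nonnegative by Theorem~\ref{thm:A}. So (i) and (iii) are equivalent, and (iii) implies (ii). Condition (iv) is symmetric in $x_1,\dots,x_d$. After renaming the variables, it therefore suffices for both (ii)$\Rightarrow$(iv) and (iv)$\Rightarrow$(iii) to prove that \eqref{eq:two} is equivalent to (iv).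

\medskip\noindent\emph{\textup{(iv)} implies \eqref{eq:two}.} Let $\Phi$ be the function on $[0,\infty)$ that agrees with $\varphi$ on $\mathbb N$ and is affine on each $[n,n+1]$. Its slopes are nondecreasing, so it is convex, and $\Psi(u)=\Phi(|u|)$ is convex on $\mathbb R^d_{\ge0}$. By \eqref{eq:phi}, $\Psi=h$ on $\mathbb N^d$. We show $g=\Psi$. The set $\{(y,u):u\in\mathbb R^d_{\ge0},\ y\ge\Psi(u)\}$ is convex and contains $E(I)$, hence contains $P$; so $\Psi\le g$. On a simplex $\Delta(v,\pi)\subseteq C$ the coordinate $|u|=s_d$ stays between two consecutive integers, so $\Psi$ is affine there. At the vertices $g\le h=\Psi$, and a convex function that is at most an affine function at the vertices is at most that function on the simplex. The simplices cover $C$, so $g\le\Psi$. Thus $g=\Psi$, which equals $h$ on $\mathbb N^d$ and is affine on every simplex.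

\medskip\noindent\emph{\eqref{eq:two} implies \textup{(iv)}.} The difficulty is to get a conclusion symmetric in $x_1,\dots,x_d$ from a triangulation that is not symmetric. We use only a symmetric part of it, the unit segments in the directions $e_i$, where $e_1,\dots,e_d$ is the standard basis in the coordinates $u$.

\smallskip\noindent\emph{Step 1: $2g(w+\frac12e_i)=g(w)+g(w+e_i)$ for $w\in\mathbb N^d$ and $i\in[d]$.} Let $p\in C\cap\mathbb Z^d$ correspond to $w$ and put $\varepsilon_{\ge i}=\varepsilon_i+\dots+\varepsilon_d$, the image of $e_i$. By Lemma~\ref{lem:tri} the point $q=p+\frac12\varepsilon_{\ge i}\in C$ lies in a simplex $\Delta(v,\pi)\subseteq C$, say $q=v+t$ with $t\in[0,1]^d$. For $j\ge i$ the number $t_j$ is congruent to $\frac12$ modulo $\mathbb Z$, so $t_j=\frac12$; for $j<i$ it is an integer, so $t_j\in\{0,1\}$. The sequence $1=t_{\pi(0)}\ge\dots\ge t_{\pi(d+1)}=0$ thus drops exactly twice, from $1$ to $\frac12$ and from $\frac12$ to $0$. By \eqref{eq:bary}, $q$ is the midpoint of the two vertices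
\[
v+\sum_{t_j=1}\varepsilon_j=q-\tfrac12\varepsilon_{\ge i}=p,\qquad v+\sum_{t_j\ge1/2}\varepsilon_j=q+\tfrac12\varepsilon_{\ge i}=p+\varepsilon_{\ge i}.
\]
As $G$ is affine on $\Delta(v,\pi)$, we get $2G(q)=G(p)+G(p+\varepsilon_{\ge i})$.

\smallskip\noindent\emph{Step 2: $g(w+e_i)=g(w+e_j)$ for $w\in\mathbb N^d$ and $i\ne j$.} The segments from $w+e_j$ to $w+e_j+e_i$ and from $w+e_i$ to $w+2e_j$ have the common midpoint $w+e_j+\frac12e_i$. Step~1 on the first segment and convexity on the second give
\[
g(w+e_j)+g(w+e_j+e_i)=2g(w+e_j+\tfrac12e_i)\le g(w+e_i)+g(w+2e_j).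
\]
With $D(w)=g(w+e_j)-g(w+e_i)$ this says $D(w)\le D(w+e_j)$. Iterating, $D(w)\le D(w+ae_j)=0$ by (b); here we use once more that $I$ contains a power of $x_j$. So $g(w+e_j)\le g(w+e_i)$, and exchanging $i$ and $j$ gives the opposite inequality.

\smallskip\noindent\emph{Step 3.} Put $\varphi(n)=g(ne_1)=h(ne_1)\in\mathbb N$. Any $u\in\mathbb N^d$ is carried to $|u|e_1$ by moves $w+e_j\mapsto w+e_1$ with $w\in\mathbb N^d$, so Step~2 gives $h(u)=g(u)=\varphi(|u|)$; for $d=1$ no move is needed. The function $\varphi$ is eventually $0$ by (b), and convex because $g$ is. Now \eqref{eq:phi} gives (iv).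
\end{proof}

\begin{thebibliography}{1}
\bibitem{MS} Linquan Ma and Ilya Smirnov, \emph{Lech-Mumford constant and stability of local rings}, arXiv:2508.19893 (2025).
\end{thebibliography}
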